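# A d-minimal expansion of the real line that no o-minimal structure with small sets can define

## 1. O-minimal structures, d-minimal structures and small sets

Throughout, a structure "on $\mathbb R$" is an expansion of the ordered line $\langle\mathbb R,<\rangle$, and "definable" means definable with parameters. For $A\subseteq\mathbb R^{m+n}$ and $x\in\mathbb R^m$ we write $A_x=\{y\in\mathbb R^n:(x,y)\in A\}$ for the fiber over $x$. A set $E\subseteq\mathbb R$ is *discrete* if every point of $E$ is isolated in $E$; thus $\{1/n:n\ge1\}$ is discrete, though not closed.

**Definition (o-minimal).** A structure on $\mathbb R$ is o-minimal if every definable subset of $\mathbb R$ is a finite union of points and open intervals.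

*Example.* The real field is o-minimal: by Tarski's theorem its definable sets are the semialgebraic sets, and a semialgebraic subset of $\mathbb R$ is a finite union of points and intervals. Any structure whose basic relations are semialgebraic is then o-minimal too. The structure $\langle\mathbb R,<,\{1,2,3,\dots\}\rangle$ is not o-minimal.

**Definition (d-minimal).** A structure $\mathcal M$ on $\mathbb R$ is d-minimal if for every $m$ and every definable $A\subseteq\mathbb R^{m+1}$ there is $N\in\mathbb N$ such that for every $x\in\mathbb R^m$ the fiber $A_x\subseteq\mathbb R$ either has nonempty interior or is a union of at most $N$ discrete sets.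

*Examples.* Every o-minimal structure is d-minimal, because a subset of $\mathbb R$ that is definable and has empty interior is finite, hence discrete. The structure $\langle\mathbb R,<,\{1,2,3,\dots\}\rangle$ is d-minimal; we check this in Section 3. The structure $\langle\mathbb R,<,\mathbb Q\rangle$ is not: $\mathbb Q$ has empty interior, a discrete subset of $\mathbb R$ is nowhere dense (near an isolated point it cannot be dense in any interval), a finite union of nowhere dense sets is nowhere dense, and $\mathbb Q$ is dense.

It is enough to test d-minimality on sets $A$ defined without parameters. If $A$ is defined with parameters $c$, then $A=B_c$ for a parameter-free definable $B$, the fibers of $A$ are among the fibers of $B$, and the bound for $B$ serves $A$.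

**Definition (small).** A set $S\subseteq\mathbb R^n$ is small if it has dimension $0$, that is, no coordinate projection of $S$ onto $\mathbb R^k$ with $k\ge1$ has nonempty interior.

*Examples.* Every countable set is small, since its projections are countable. So $\mathbb Z$ and $\mathbb Q$ are small; smallness alone does not make a set sparse. The segment $\{0\}\times[0,1]$ is not small, since its second projection has interior.

**Definition (inclusion of structures).** For structures on $\mathbb R$ we write $\mathcal M\subseteq\mathcal N$ if every set definable in $\mathcal M$ is definable in $\mathcal N$.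

*Example.* $\langle\mathbb R,<,+\rangle\subseteq\langle\mathbb R,<,+,\cdot\rangle$.

**Definition (the structure $\langle\mathcal R,P\rangle^\#$).** For a structure $\mathcal R$ on $\mathbb R$ and $P\subseteq\mathbb R$, let $\langle\mathcal R,P\rangle^\#$ be the expansion of $\langle\mathcal R,P\rangle$ by predicates for all subsets of all $P^k$.

*Example.* If $P=\{1,2,3,\dots\}$, then $\langle\mathcal R,P\rangle^\#$ has predicates for the set of primes and for $\{(j,j^2):j\in P\}$.

## 2. D-minimal structures versus o-minimal structures with small sets

We can now ask whether a d-minimal structure is always a piece of an o-minimal structure to which only zero-dimensional data have been added, without losing d-minimality.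

**Question.** For $\mathcal M$, a d-minimal expansion of $\langle\mathbb R,<\rangle$, is there an o-minimal structure $\mathcal M'$ and some sequence of small sets $(S_i)_{i\in I}$ such that $\mathcal M\subseteq\langle\mathcal M',(S_i)_{i\in I}\rangle$ and such that the last structure is d-minimal?

The question is from Alex Savatovsky, "Structure theorem for i-minimal expansions of the real additive ordered group", arXiv:2005.00063 (2020). The motivation given with it is that all d-minimal structures known there are reducts of structures $\langle\mathcal R,P\rangle^\#$, with $\mathcal R$ an o-minimal expansion of the real ordered additive group and $P\subseteq\mathbb R$ of dimension $0$. In these notes $\mathcal M'$ is always an o-minimal expansion of $\langle\mathbb R,<\rangle$. The answer will be no.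

Let us try some cases. If $\mathcal M$ is o-minimal, take $\mathcal M'=\mathcal M$ and no sets. If $\mathcal M=\langle\mathbb R,<,\{1,2,\dots\}\rangle$, take $\mathcal M'=\langle\mathbb R,<\rangle$ and $S=\{1,2,\dots\}$.

A third case shows what "data repeated infinitely often along the line" looks like. For $n\ge0$ let
$$\theta_n:\mathbb R\to U_n:=(n,n+1),\qquad \theta_n(t)=n+\tfrac12+\frac{t}{2(1+|t|)},$$
a semialgebraic increasing bijection. On each $U_n$ with $n\ge1$ put a copy of the translation $t\mapsto t+1$: let $E=\{(\theta_n(t),\theta_n(t+1)):n\ge1,\ t\in\mathbb R\}$ and consider $\langle\mathbb R,<,E\rangle$. With $\sigma=\theta_0\circ(t\mapsto t+1)\circ\theta_0^{-1}$ on $(0,1)$, put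
$$\Phi=\{(a,u,v):a<u<a+1,\ v=a+\sigma(u-a)\}.$$
This is semialgebraic, so $\mathcal M'=\langle\mathbb R,<,\Phi\rangle$ is o-minimal. Also $(u,v)\in E$ if and only if $\Phi(a,u,v)$ for some $a\in\mathbb Z$ with $a\ge1$. So $\langle\mathbb R,<,E\rangle\subseteq\langle\mathcal M',\mathbb Z\rangle$.

This last structure is d-minimal. To see it, identify $\mathbb R$ with $\mathbb Z\times[0,1)$ through $(i,\alpha)\mapsto i+\alpha$, hence $\mathbb R^m$ with $\mathbb Z^m\times[0,1)^m$. Consider the finite unions of products $A\times B$ with $A\subseteq\mathbb Z^m$ definable in $\langle\mathbb Z,<\rangle$ and $B\subseteq[0,1)^m$ semialgebraic. They are closed under finite unions, complements (the complement of $A\times B$ is $(A^c\times[0,1)^m)\cup(A\times B^c)$), products with $\mathbb R$, permutations of coordinates and projections. They include equality, all singletons, the order ($i<j$, or $i=j$ and $\alpha<\beta$), and $\mathbb Z=\mathbb Z\times\{0\}$. They include $\Phi$: if $a=i+\alpha$, $u=j+\beta$, $v=l+\gamma$, then $\Phi(a,u,v)$ forces $j,l\in\{i,i+1\}$, and in each of these four cases it is a semialgebraic condition on $(\alpha,\beta,\gamma)$. So every set definable in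 $\langle\mathcal M',\mathbb Z\rangle$ is such a finite union. A fiber in $\mathbb R$ is then a finite union of products $A\times B$ with $A\subseteq\mathbb Z$ and $B\subseteq[0,1)$ semialgebraic. If the fiber has empty interior, each $B$ occurring with $A\ne\emptyset$ is finite, so the fiber is finite in each $[j,j+1)$, hence discrete. Thus $N=1$ works, and the answer for $\langle\mathbb R,<,E\rangle$ is positive.

It worked because a single parameter $a$, ranging over a small set, locates the block, and one o-minimal family then describes the data in all blocks. To break this, we make the number of parameters needed in the $n$-th block grow with $n$.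

## 3. Polynomials of growing degree in a sequence of blocks

For $n\ge1$ let $(q_{n,k})_{0\le k<(n+1)^n}$ enumerate the $(n+1)^n$ polynomials $\sum_{l=1}^na_lx^l$ with $a_l\in\{0,\dots,n\}$. Put
$$\Gamma_n=\{(\theta_n(k),\theta_n(x),\theta_n(y),\theta_n(y+q_{n,k}(x))):0\le k<(n+1)^n,\ x,y\in\mathbb R\},$$
$$\Gamma=\bigcup_{n\ge1}\Gamma_n,\qquad \mathcal M=\langle\mathbb R,<,\Gamma\rangle .$$
So the block $U_n$ carries all the shears $y\mapsto y+q(x)$ with $q$ in the list, the label $k$ of the polynomial being the first coordinate.

**Theorem A.** $\mathcal M$ is d-minimal. There are no o-minimal $\mathcal M'$ and small sets $(S_i)_{i\in I}$ such that $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is d-minimal and $\mathcal M\subseteq\langle\mathcal M',(S_i)_{i\in I}\rangle$.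

We first prove d-minimality. The tool is the Ehrenfeucht–Fraïssé game. In a finite relational language, two tuples (in one or two structures) satisfy the same formulas of quantifier rank $\le r$ if and only if Duplicator wins the $r$-round game starting from them. For a given number of variables there are finitely many formulas of rank $\le r$ up to equivalence, so there are finitely many rank-$r$ types, each given by one formula. For instance, in $\langle[0,1),<\rangle$ the points $0$ and $\frac12$ have different rank-$1$ types, because $\exists v\,(v<x)$ separates them.

Let $B_0=(-\infty,1)$ and $B_n=[n,n+1)$ for $n\ge1$; these *blocks* partition $\mathbb R$.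

**Lemma 1.** Let $E\subseteq\mathbb R^a$ be a relation each of whose tuples lies in a single block, let $\mathcal A_n=(B_n,<,E\cap B_n^a)$, and let $r\ge0$. Suppose $x,x'\in\mathbb R^m$ have the same block vector ($x_i,x_i'$ lie in the same block for each $i$), and for each $n$ the subtuples of $x,x'$ in $B_n$ satisfy the same formulas of rank $\le r$ in $\mathcal A_n$. Then $x,x'$ satisfy the same formulas of rank $\le r$ in $\langle\mathbb R,<,E\rangle$.

*Proof.* Duplicator plays one game in each block, starting from the two subtuples there, and holds a winning strategy for $r$ rounds in it. When Spoiler moves in a block, Duplicator answers in the same block by the strategy of that block. Each block receives at most $r$ moves, so at the end the two positions inside each block satisfy the same atomic formulas. Between different blocks, the truth of $=$ and of $<$ depends only on the blocks, and $E$ is false for tuples meeting two blocks. So all atomic formulas agree at the end. $\square$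

**Consequence.** Suppose in addition that every $E\cap B_n^a$ is semialgebraic. Let $A=\{(x,y)\in\mathbb R^{m+1}:\varphi(c,x,y)\}$ with $\varphi$ of rank $r$. Fix $x$ and $n$. By Lemma 1, whether $y\in B_n$ lies in $A_x$ depends only on the rank-$r$ type, in $\mathcal A_n$, of $y$ together with the entries of $(c,x)$ in $B_n$. There are finitely many such types, each given by a formula, so $A_x\cap B_n$ is definable in $\mathcal A_n$. Since $B_n$, $<$ and $E\cap B_n^a$ are semialgebraic, $A_x\cap B_n$ is semialgebraic, hence a finite union of points and intervals. If $A_x$ has empty interior, then every $A_x\cap B_n$ is finite, so $A_x\cap(-\infty,n)$ is finite for all $n$, and $A_x$ is closed and discrete.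

With $E=\{1,2,3,\dots\}$ (so $E\cap B_n=\{n\}$ for $n\ge1$ and $E\cap B_0=\emptyset$) this proves that $\langle\mathbb R,<,\{1,2,3,\dots\}\rangle$ is d-minimal, as promised.

**Proposition 2.** If $A\subseteq\mathbb R^{m+1}$ is $\mathcal M$-definable, then every fiber $A_x$ with empty interior is closed and discrete. In particular $\mathcal M$ is d-minimal, with $N=1$.

*Proof.* Every tuple of $\Gamma$ lies in some $U_n^4\subseteq B_n^4$, and $\Gamma\cap B_n^4=\Gamma_n$ (with $\Gamma_0=\emptyset$) is a finite union, over $k$, of semialgebraic sets. Apply the consequence of Lemma 1 with $E=\Gamma$. $\square$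

Each finite part of $\Gamma$ is harmless, since $\langle\mathbb R,<,\Gamma_1\cup\dots\cup\Gamma_n\rangle$ is a reduct of the real field, hence o-minimal. Any obstruction must come from uniformity as $n\to\infty$.

## 4. Standard facts, and where complements resist

For an o-minimal $\mathcal M'$ on $\mathbb R$ we use the following textbook facts; they hold for o-minimal expansions of dense linear orders, so no addition is needed. The dimension of a definable set $X\subseteq\mathbb R^n$ is the largest $k$ such that some coordinate projection of $X$ to $\mathbb R^k$ has nonempty interior, and $\dim\emptyset=-\infty$.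

1. (F1) *Uniform finiteness.* If $A\subseteq\mathbb R^{m+1}$ is definable, there is $N$ such that each fiber $A_x$ is infinite or has at most $N$ points. Applied to $\{(x,y):y\in\operatorname{bd}A_x\}$, whose fibers are finite by o-minimality, it bounds the number of boundary points of the fibers $A_x$.
2. (F2) *Knight–Pillay–Steinhorn.* A structure elementarily equivalent to an o-minimal one is o-minimal.
3. (F3) $\dim f(X)\le\dim X$ for definable $f$ and $X$.
4. (F4) If $W\subseteq\mathbb R^{D}$ is definable, $V\subseteq\mathbb R^{D-1}$ is definable of dimension $d$, and all fibers $W_s\subseteq\mathbb R$ with $s\in V$ are infinite, then $\dim W\ge d+1$.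
5. (F5) The boundary of a definable subset of $\mathbb R^n$ has empty interior.

Now suppose that $\mathcal N=\langle\mathcal M',(S_i)\rangle$ is d-minimal, with small $S_i$, and defines $\Gamma$. We would like to contradict this by counting parameters: $\mathcal M'$-definable families have a fixed finite number of real parameters, while the polynomials in $\Gamma_n$ have $n$ coefficients. But a formula of $\mathcal N$ may quantify over the $S_i$ and over $\mathbb R$ in alternation, so before counting we need a normal form. The natural guess is that every $\mathcal N$-definable set is a union $\bigcup_{c\in C}P_c$ of countably many members of *one* $\mathcal M'$-definable family. Such unions are clearly stable under finite unions and projections. The trouble is complements.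

Here is what happens. Let $C$ be a countable subset of $(0,\infty)$, unbounded above, and let
$$P_c=\{(x,y):0\le x\le1,\ y>F(c,x)\},\qquad F(c,x)=\frac1{1+cx}.$$
For $x>0$ we have $\inf_{c\in C}F(c,x)=0$, not attained, and $F(c,0)=1$ for all $c$. So the complement of $\bigcup_{c\in C}P_c$ in $[0,1]\times\mathbb R$ is bounded above by the graph of the function equal to $1$ at $0$ and to $0$ on $(0,1]$, which is none of the functions $F(c,\cdot)$, $c\in C$. It is a limit of them. In general, cutting the space along the boundaries of the $P_c$ does not suffice: one must also cut along all limits of these boundaries. The attempt stops at this point: *why should the limit of a sequence $F(c_i,\cdot)$, taken along an arbitrary sequence of parameters, be $\mathcal M'$-definable, and definable by a formula independent of the sequence?*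

## 5. Limits of a definable family of functions, via the Marker–Steinhorn theorem

Let $\mathcal U\preceq\mathcal V$ be structures with universes $U\subseteq V$, and let $c$ be a tuple of $\mathcal V$. The type $\mathrm{tp}(c/U)$ is *definable* if for every formula $\varphi(z,x)$ there are a formula $\psi(x,d)$ and a tuple $d$ from $U$ such that, for all tuples $x$ of $U$, $\mathcal V\models\varphi(c,x)$ if and only if $\mathcal U\models\psi(x,d)$. If $\mathcal U$ and $\mathcal V$ are ordered, $\mathcal U$ is *Dedekind complete in* $\mathcal V$ if for each $z\in V$ the set $\{u\in U:u<z\}$ has a supremum in $U\cup\{\pm\infty\}$.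

*Example.* $\langle\mathbb Q,<\rangle\preceq\langle\mathbb R,<\rangle$ by quantifier elimination for dense linear orders. $\mathbb Q$ is not Dedekind complete in $\mathbb R$, and $\mathrm{tp}(\sqrt2/\mathbb Q)$ is not definable, because $\{u\in\mathbb Q:u<\sqrt2\}$ is not a finite union of points and intervals with endpoints in $\mathbb Q\cup\{\pm\infty\}$. On the other hand $\mathbb R$ is Dedekind complete in every elementary extension, because every subset of $\mathbb R$ has a supremum in $\mathbb R\cup\{\pm\infty\}$.

**Theorem 3 (Marker–Steinhorn, *Definable types in o-minimal theories*, J. Symb. Logic 59 (1994)).** Let $\mathcal U\preceq\mathcal V$ be o-minimal (with dense underlying order) with $\mathcal U$ Dedekind complete in $\mathcal V$. Then for every tuple $c$ of $\mathcal V$, $\mathrm{tp}(c/U)$ is definable.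

We use it to put all limits of a definable family of functions into one definable family. A function $G$ with values in $[-\infty,\infty]$ is called definable if $\{G=+\infty\}$, $\{G=-\infty\}$ and the graph of $G$ over $\{G\in\mathbb R\}$ are.

**Lemma 4.** Let $\Phi\subseteq\mathbb R^m\times\mathbb R^k\times\mathbb R$ be $\mathcal M'$-definable with each $\Phi_c$ $(c\in\mathbb R^m)$ the graph of a partial function $F(c,\cdot):\mathbb R^k\rightharpoonup\mathbb R$. There is an $\mathcal M'$-definable $G:\mathbb R^{m'}\times\mathbb R^k\to[-\infty,\infty]$ such that: if $P\subseteq\mathbb R^k$, $(c_i)_{i\in\mathbb N}$ is a sequence in $\mathbb R^m$, $P\subseteq\operatorname{dom}F(c_i,\cdot)$ for all $i$, and $u(x)=\lim_iF(c_i,x)$ exists in $[-\infty,\infty]$ for all $x\in P$, then $u=G(d,\cdot)|_P$ for some $d\in\mathbb R^{m'}$.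

*Example.* For $F(c,x)=cx$ with $c,x\in\mathbb R$, the limits on $\mathbb R$ are the functions $cx$ together with the two functions that are $0$ at $0$ and equal to $\pm\infty$ according to the sign of $x$, or of $-x$. One extra coordinate of $d$ tells $G$ which kind to return.

*Proof.* Let $\mathcal M_0=\langle\mathbb R,<,\Phi\rangle$, in the language $L_0=\{<,\Phi\}$. It is o-minimal, since its definable sets are $\mathcal M'$-definable. Let $\varphi_0(c,x,w)$ be the formula $\exists v\,(\Phi(c,x,v)\wedge v<w)$; when $F(c,x)$ is defined it says $F(c,x)<w$.

**Step 1: one formula for all types.** The purpose is to make the formula in Theorem 3 independent of the extension and of the tuple.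

*Claim.* There is an $L_0$-formula $\psi(x,w,d)$ such that for all $\mathcal M_1\succeq\mathcal M_0$ and all $c^*\in M_1^m$ there is a real tuple $d$ with
$$\mathcal M_1\models\varphi_0(c^*,x,w)\iff\mathcal M_0\models\psi(x,w,d)\qquad\text{for all }(x,w)\in\mathbb R^{k+1}.\tag{1}$$

Suppose not. Say that $(\mathcal M_1,c^*)$ *defeats* $\psi$ if no real $d$ satisfies (1). Every single $\psi$ is defeated by some pair. In fact, any finite set $\psi_1,\dots,\psi_s$ is defeated by one pair. To see this, merge them into
$$\psi=\bigvee_{j=1}^s\bigl(e_j=e_0\wedge\psi_j(x,w,d_j)\bigr)$$
with new parameters $e_0,\dots,e_s$, and take a pair defeating $\psi$. If some $\psi_j(\cdot,d_j)$ satisfied (1) for this pair, choosing $e_0=e_j$ different from all other $e_i$ would make $\psi$ satisfy (1).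

Consider, in the language $L_0\cup\{U,c\}$ with a new unary predicate $U$ and new constants $c$, the theory saying:

- $U$ is the universe of an elementary substructure (for every formula $\chi$, on tuples of $U$ the relativization $\chi^U$ is equivalent to $\chi$), and $U\equiv\mathcal M_0$;
- $U$ is Dedekind complete in the whole universe (this is one sentence);
- for each $L_0$-formula $\psi(x,w,d)$: there is no $d$ in $U$ for which $\psi^U(x,w,d)$ and $\varphi_0(c,x,w)$ agree for all $(x,w)\in U^{k+1}$.

A finite part of this theory mentions finitely many $\psi$'s. Take $(\mathcal M_1,c^*)$ defeating them all; then $\mathcal M_1$ with $U=\mathbb R$ and $c=c^*$ is a model of that part, since $\mathbb R$ is Dedekind complete in $\mathcal M_1$. By compactness the whole theory has a model. In it, $U$ and the whole universe give structures $\mathcal U\preceq\mathcal V$ elementarily equivalent to $\mathcal M_0$, so both are o-minimal by (F2), and $\mathcal U$ is Dedekind complete in $\mathcal V$. But the third item says that $\mathrm{tp}(c/U)$ is not definable, as witnessed by $\varphi_0$. This contradicts Theorem 3 and proves the claim.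

**Step 2: reading off the limit.** Put $G(d,x)=\inf\{w:\mathcal M_0\models\psi(x,w,d)\}$, with $\inf\emptyset=+\infty$. This is $\mathcal M'$-definable. Given $P$ and $(c_i)$ as in the lemma, let $c^*$ be the class of $(c_i)$ in an ultrapower $\mathcal M_1$ of $\mathcal M_0$ by a nonprincipal ultrafilter on $\mathbb N$, and take $d$ from the claim. Let $x\in P$. If $w>u(x)$, then $F(c_i,x)<w$ for all large $i$, so by Łoś's theorem $\mathcal M_1\models\varphi_0(c^*,x,w)$, and $\psi(x,w,d)$ holds. If $w<u(x)$, then $F(c_i,x)>w$ for all large $i$, so $\varphi_0(c_i,x,w)$ fails for all large $i$, and $\psi(x,w,d)$ fails. Thus $\{w:\psi(x,w,d)\}$ contains $(u(x),\infty)$ and misses $(-\infty,u(x))$, and its infimum is $u(x)$, also when $u(x)=\pm\infty$. $\square$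

## 6. Thin families and the statement of the structure theorem

Let $\mathcal N=\langle\mathcal M',(S_i)_{i\in I}\rangle$ with $\mathcal M'$ o-minimal. From d-minimality and smallness we keep only the following.

(†) Every $S_i$ is countable, and the closure of every countable $\mathcal N$-definable subset of $\mathbb R$ is countable.

**Lemma 5.** If $\mathcal N$ is d-minimal and all $S_i$ are small, then (†) holds.

*Proof.* A discrete subset of $\mathbb R$ is countable (the real line has a countable base), and it is nowhere dense (Section 1). The coordinate projections of $S_i$ to $\mathbb R$ are $\mathcal N$-definable with empty interior, so by d-minimality (with $m=0$) they are finite unions of discrete sets, hence countable. $S_i$ lies in the product of these projections, so it is countable. Now let $A\subseteq\mathbb R$ be countable and $\mathcal N$-definable. It has empty interior, so it is a finite union of discrete sets, hence nowhere dense. Then $\operatorname{cl}A$ is $\mathcal N$-definable with empty interior, hence again a finite union of discrete sets, hence countable. $\square$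

For $\mathcal N=\langle\mathbb R,<,\mathbb Q\rangle$ the condition (†) fails, since $\operatorname{cl}\mathbb Q=\mathbb R$.

Next, the right notion of "countably many members of one family". Requiring the index set $C$ to be countable would be inconvenient: Lemma 4 provides *some* $d$ with $G(d,\cdot)|_P=u$, there may be uncountably many such $d$, and we have no definable way of choosing one. So we count the sets, not the indices.

**Definition (thin family).** A thin family in $\mathbb R^n$ is a family $\{P_c:c\in C\}$ where $P\subseteq\mathbb R^{m+n}$ is $\mathcal M'$-definable, $C\subseteq\mathbb R^m$ is $\mathcal N$-definable (not necessarily countable), and the set of sets $\{P_c:c\in C\}$ is countable. A thin family of partial functions on $\mathbb R^k$ is a thin family in $\mathbb R^{k+1}$ all of whose members $P_c$, $c\in C$, are graphs of partial functions $\mathbb R^k\rightharpoonup\mathbb R$.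

*Example.* Let $P_c=(0,\infty)$ for $c>0$ and $P_c=(-\infty,0)$ for $c\le0$, with $C=\mathbb R$. The index set is uncountable, but there are two members, so the family is thin. With $P_c=\{c\}$, the family over $C=S_i\subseteq\mathbb R$ is thin because $S_i$ is countable; over $C=\mathbb R$ it is not.

For a thin family of partial functions, the set of $c\in\mathbb R^m$ for which $P_c$ is a graph is $\mathcal M'$-definable and contains $C$. Replacing $P_c$ by $\emptyset$ (the graph of the empty function) for all other $c$, we always assume that $P_c$ is a graph for *every* $c\in\mathbb R^m$. This is what Lemma 4 requires.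

Three closure properties are used throughout.

- *Operations.* Let $\{P^{(i)}_c:c\in C_i\}$, $1\le i\le r$, be thin, and let $O_{(c_1,\dots,c_r)}$ be an $\mathcal M'$-definable family such that $O_{(c_1,\dots,c_r)}$ depends only on the sets $P^{(1)}_{c_1},\dots,P^{(r)}_{c_r}$. Then $\{O_{(c_1,\dots,c_r)}:c_i\in C_i\}$ is thin: the index set $C_1\times\dots\times C_r$ is $\mathcal N$-definable and there are countably many $r$-tuples of sets.
- *Finite unions.* Pad the index tuples to a common length and code the family by an extra coordinate.
- *Subfamilies* given by an $\mathcal N$-definable condition on the index.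

**Theorem B.** Assume (†). Every $\mathcal N$-definable $X\subseteq\mathbb R^n$ is the union of a thin family.

## 7. Proof of Theorem B: refining covers and closing under limits

Closure of these unions under complement will follow from a decomposition statement, which is proved together with a statement on limits. Consider, for $k\ge0$:

* $(R_k)$: for each thin family $\mathcal Q$ in $\mathbb R^k$ there is a thin family $\mathcal P$ of nonempty sets covering $\mathbb R^k$ such that for all $P\in\mathcal P$, $Q\in\mathcal Q$: $P\subseteq Q$ or $P\cap Q=\emptyset$.
* $(L_k)$: for each thin family $\mathcal F$ of partial functions on $\mathbb R^k$ there is a thin family $\mathcal G\supseteq\mathcal F$ of partial functions on $\mathbb R^k$ with $\operatorname{cl}\mathcal F(x)\subseteq\mathcal G(x)$ for all $x\in\mathbb R^k$, where $\mathcal F(x)=\{f(x):f\in\mathcal F,\ x\in\operatorname{dom}f\}$.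

*Example of $(R_1)$.* Let $\mathcal M'=\langle\mathbb R,<\rangle$, $S=\{1/n:n\ge1\}$, $\mathcal N=\langle\mathcal M',S\rangle$ and $\mathcal Q=\{(c,\infty):c\in S\}$. One may take for $\mathcal P$ the points of $S\cup\{0\}$ and the intervals $(-\infty,0)$, $(1,\infty)$ and $(\frac1{n+1},\frac1n)$. The point $0$ bounds no member of $\mathcal Q$; it enters as a limit. That is $(L_0)$ at work.

$(R_0)$ is trivial: $\mathbb R^0$ is a point, and $\mathcal P=\{\mathbb R^0\}$ works. We prove $(R_k)\Rightarrow(L_k)$ and $(R_{k-1})\wedge(L_{k-1})\Rightarrow(R_k)$, which gives everything by induction.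

**Lemma 6.** Assume (†). Then $(R_k)$ implies $(L_k)$.

*Proof.* Let $\mathcal F=\{f_c:c\in C\}$, $f_c=F(c,\cdot)$, with $F$ as in Lemma 4, and let $G$ be the function given by that lemma.

**Step 1: make the functions comparable.** We cut $\mathbb R^k$ into pieces on which $\mathcal F$ is a chain. Apply $(R_k)$ to the thin family of all sets
$$\operatorname{dom}f_c,\qquad\{x\in\operatorname{dom}f_c\cap\operatorname{dom}f_{c'}:f_c(x)<f_{c'}(x)\}\qquad(c,c'\in C).$$
Let $\{P_e:e\in E\}$ be the resulting thin family, and for $e\in E$ let $C_e=\{c\in C:P_e\subseteq\operatorname{dom}f_c\}$. If $c\in C\setminus C_e$, then $P_e\cap\operatorname{dom}f_c=\emptyset$. If $c,c'\in C_e$, then each of the sets $\{f_c<f_{c'}\}$ and $\{f_{c'}<f_c\}$ contains $P_e$ or misses it; as $P_e\ne\emptyset$, exactly one of $f_c<f_{c'}$, $f_c=f_{c'}$, $f_c>f_{c'}$ holds throughout $P_e$. So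
$$\mathcal F_e:=\{f_c|_{P_e}:c\in C_e\}$$
is countable and totally ordered pointwise, distinct members being strictly comparable at every point of $P_e$. It depends only on the set $P_e$.

**Step 2: define the candidate limits.** A missing limit $y$ over a point $z$ is approached by the chain from below or from above; we record the one-sided limits as functions on all of $P_e$. Let $J=\{(e,z,y):e\in E,\ z\in P_e,\ y\in\mathbb R\}$. For $j=(e,z,y)\in J$ define on $P_e$
$$u_j(x)=\sup\{f_c(x):c\in C_e,\ f_c(z)<y\},\qquad v_j(x)=\inf\{f_c(x):c\in C_e,\ f_c(z)>y\},$$
with values in $[-\infty,\infty]$.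

**Step 3: there are only countably many distinct functions $u_j$ and $v_j$.** This is where (†) enters, because $J$ itself is uncountable. There are countably many sets $P=P_e$; fix one, and fix $x_0\in P$. The set $A_0=\{f(x_0):f\in\mathcal F_e\}$ is countable and $\mathcal N$-definable, so $\operatorname{cl}A_0$ is countable by (†). The function $u_j$ is determined by
$$\Lambda=\{f_c|_P:c\in C_e,\ f_c(z)<y\},$$
which is an initial segment of $\mathcal F_e$: if $g\le f$ and $f\in\Lambda$, then $g(z)\le f(z)<y$. If $\Lambda=\emptyset$, there is one possibility. If $\Lambda$ has a maximum $f$, then $\Lambda=\{g\in\mathcal F_e:g\le f\}$ is determined by an element of the countable set $\mathcal F_e$. Otherwise let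
$$y_0=\sup\{f(x_0):f\in\Lambda\}\in\operatorname{cl}A_0\cup\{\infty\}.$$
For $f\in\Lambda$ there is $g\in\Lambda$ with $g>f$, so $f(x_0)<g(x_0)\le y_0$. For $f\in\mathcal F_e\setminus\Lambda$, $f$ lies above all of $\Lambda$, so $f(x_0)\ge y_0$. Hence $\Lambda=\{f\in\mathcal F_e:f(x_0)<y_0\}$ is determined by $y_0$, and there are countably many possibilities for $y_0$. The argument for $v_j$ is symmetric.

**Step 4: each candidate comes from $G$.** We show: if the set of functions over which the sup (or inf) is taken is nonempty, then $u_j$ (or $v_j$) equals $G(d,\cdot)|_{P_e}$ for some $d$. Enumerate the nonempty countable chain as $(h_i)_{i\in\mathbb N}$, possibly with repetitions. The functions $\max(h_0,\dots,h_i)$ belong to the chain, since it is totally ordered; they increase with $i$, and their pointwise limit is the pointwise supremum. For the infimum use $\min(h_0,\dots,h_i)$. So $u_j$ (or $v_j$) is the pointwise limit on $P_e$ of a sequence $f_{c_i}$ with $c_i\in C_e$, that is, with $P_e\subseteq\operatorname{dom}f_{c_i}$. Lemma 4 applies with $P=P_e$.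

**Step 5: assemble $\mathcal G$.** Let
$$\Delta=\{(j,d):j=(e,z,y)\in J,\ G(d,\cdot)|_{P_e}=u_j\text{ or }G(d,\cdot)|_{P_e}=v_j\},$$
which is $\mathcal N$-definable. For $\delta=(e,z,y,d)$ let $g_\delta$ be $G(d,\cdot)$ restricted to $\{x\in P_e:G(d,x)\in\mathbb R\}$. The family of the $g_\delta$ is $\mathcal M'$-definable. For $\delta=(j,d)\in\Delta$ the function $g_\delta$ is $u_j$ or $v_j$ restricted to where it is finite, so by Step 3 there are countably many distinct $g_\delta$, $\delta\in\Delta$. Hence $\mathcal G:=\mathcal F\cup\{g_\delta:\delta\in\Delta\}$ is thin.

Finally let $y\in\operatorname{cl}\mathcal F(x)\setminus\mathcal F(x)$, and choose $e$ with $x\in P_e$. By Step 1, $\mathcal F(x)=\{f_c(x):c\in C_e\}$. This set accumulates at $y$ from the left or from the right. In the first case $\{f_c(x):c\in C_e,\ f_c(x)<y\}$ is nonempty with supremum $y$, so $u_j(x)=y$ for $j=(e,x,y)$. By Step 4 there is $d$ with $(j,d)\in\Delta$, and $g_{(j,d)}(x)=y$. In the second case the same argument works with $v_j$. So $y\in\mathcal G(x)$. $\square$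

**Lemma 7.** For $k\ge1$, $(R_{k-1})$ and $(L_{k-1})$ together imply $(R_k)$.

*Proof.* Let $\mathcal Q=\{Q_s:s\in S\}$ be thin in $\mathbb R^k=\mathbb R^{k-1}\times\mathbb R$. The plan is that of a cell decomposition, with the closed set $\operatorname{cl}\mathcal B(x)$ below in place of finitely many boundary points.

**Step 1: boundary functions and their limits.** By (F1) the boundaries in $\mathbb R$ of the fibers $(Q_s)_x$, $x\in\mathbb R^{k-1}$, have at most $N_0$ points, with $N_0$ independent of $s$ and $x$. Let $\beta_j(s,\cdot)$, $1\le j\le N_0$, be the partial function giving the $j$-th boundary point, and let $\mathcal B=\{\beta_j(s,\cdot):s\in S,\ 1\le j\le N_0\}$, a thin family. By $(L_{k-1})$ take a thin $\mathcal G=\{g_d:d\in D_0\}$ with $\operatorname{cl}\mathcal B(x)\subseteq\mathcal G(x)$ for all $x$. Let $D=D_0\cup\{-\infty,+\infty\}$, where $g_{\pm\infty}$ is the constant function $\pm\infty$ on $\mathbb R^{k-1}$. A family indexed by $d,d'\in D$ is read as the union of the finitely many families obtained by letting each of $d,d'$ range over $D_0$ or be one of the two symbols. Each of these is thin by the closure properties (for instance $\{x\in\operatorname{dom}g_d:(g_d(x),+\infty)\subseteq(Q_s)_x\}$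 depends $\mathcal M'$-definably on $g_d$ and $Q_s$), so their union is thin.

**Step 2: cut the base.** We refine $\mathbb R^{k-1}$ so that everything relevant is constant along each piece. Apply $(R_{k-1})$ to the thin family of the following sets ($d,d'\in D$, $s\in S$):

- (a) $\operatorname{dom}g_d$;
- (b) $\{x\in\operatorname{dom}g_d\cap\operatorname{dom}g_{d'}:g_d(x)<g_{d'}(x)\}$;
- (c) $\{x\in\operatorname{dom}g_d:g_d(x)\in(Q_s)_x\}$, for $d\in D_0$;
- (d) the $x$ in the set (b) with $(g_d(x),g_{d'}(x))\subseteq(Q_s)_x$;
- (e) the $x$ in the set (b) with $(g_d(x),g_{d'}(x))\cap(Q_s)_x=\emptyset$.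

Let $\{P'_e:e\in E'\}$ be the result.

**Step 3: graphs and bands.** Let $\mathcal P$ consist of

* the graphs $\{(x,g_d(x)):x\in P'_e\}$, where $d\in D_0$ and $P'_e\subseteq\operatorname{dom}g_d$;
* the bands $\{(x,t):x\in P'_e,\ g_d(x)<t<g_{d'}(x)\}$, where $d,d'\in D$, $P'_e\subseteq\operatorname{dom}g_d\cap\operatorname{dom}g_{d'}$, $g_d<g_{d'}$ on $P'_e$, and for every $s\in S$ the band is contained in or disjoint from $Q_s$.

The conditions on the indices are $\mathcal N$-definable (the last one quantifies over $S$), so $\mathcal P$ is thin. Its members are nonempty because the $P'_e$ are. Each is contained in or disjoint from each $Q_s$: the graphs because $P'_e$ is contained in or disjoint from the set (c), the bands by definition.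

**Step 4: they cover.** Let $(x,t)\in\mathbb R^{k-1}\times\mathbb R$, $x\in P'_e$, and $Z=\operatorname{cl}\mathcal B(x)\subseteq\mathcal G(x)$. If $t\in Z$, then $t=g_d(x)$ for some $d\in D_0$. As $P'_e$ meets $\operatorname{dom}g_d$, it is contained in it by (a), and $(x,t)$ lies on a graph in $\mathcal P$. If $t\notin Z$, let $(z_1,z_2)$ be the component of $\mathbb R\setminus Z$ containing $t$. Its endpoints lie in $Z\cup\{\pm\infty\}$, so $z_i=g_{d_i}(x)$ with $d_1,d_2\in D$. By (a) and (b), $P'_e\subseteq\operatorname{dom}g_{d_i}$ and $g_{d_1}<g_{d_2}$ on $P'_e$. For each $s\in S$ the interval $(z_1,z_2)$ contains no boundary point of $(Q_s)_x$, since these lie in $\mathcal B(x)\subseteq Z$; being connected, it is contained in or disjoint from $(Q_s)_x$. So $x$ lies in the set (d) or in the set (e) for $d_1,d_2,s$, hence so does all of $P'_e$. This means that the band over $P'_e$ between $g_{d_1}$ and $g_{d_2}$ is contained in or disjoint from $Q_s$. Thus this band belongs to $\mathcal P$, and it contains $(x,t)$. $\square$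

By induction, under (†), $(R_k)$ and $(L_k)$ hold for all $k\ge0$.

*Proof of Theorem B.* Let $\mathfrak A_n$ be the collection of unions of thin families in $\mathbb R^n$; its members are $\mathcal N$-definable. It contains all $\mathcal M'$-definable sets (one index), and each $S_i\subseteq\mathbb R^n$, as $\bigcup_{c\in S_i}\{c\}$, because $S_i$ is countable. The collections $\mathfrak A_n$ are closed under finite unions, products with $\mathbb R$, coordinate permutations and projections, since these operations can be applied to each member of the thin family.

They are closed under complements. Let $X=\bigcup\mathcal Q$ with $\mathcal Q$ thin, and take $\{P_e:e\in E\}$ from $(R_n)$. Each $P_e$ is contained in some member of $\mathcal Q$, hence in $X$, or is disjoint from all members, hence from $X$. As the $P_e$ cover,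
$$\mathbb R^n\setminus X=\bigcup\{P_e:e\in E,\ P_e\cap X=\emptyset\},$$
and the condition on $e$ is $\mathcal N$-definable, so this is the union of a thin family. The collections contain all diagonals and singletons as $\mathcal M'$-definable sets, so by induction on formulas they contain every $\mathcal N$-definable set. $\square$

## 8. Branching sets and definable sets of positive codimension

We return to counting parameters. Bare cardinality is useless: a curve contains finite sets of every size, so a one-parameter family may well contain all the finitely many polynomials of a block. The shape of a finite set is what a low-dimensional definable set can detect.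

**Definition (branching set).** For $b\ge1$, a nonempty finite set $T\subseteq\mathbb R^D$ ($D\ge1$) is $b$-branching if for all $t\in T$ and $1\le i\le D$ the set $\{s_i:s\in T,\ (s_1,\dots,s_{i-1})=(t_1,\dots,t_{i-1})\}$ has at least $b$ elements.

*Examples.* The grid $\{0,\dots,b-1\}^D$ is $b$-branching. So is $\{(i,10^i+j):0\le i,j<b\}\subseteq\mathbb R^2$, which is not a grid. The diagonal $\{(i,i):0\le i<b\}$ is not $2$-branching, since each first coordinate occurs with a single second coordinate. No line in the plane contains a $2$-branching set: on a nonvertical line the first coordinate determines the second, and on a vertical line the first coordinate takes one value.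

**Lemma 8.** Let $(W_w)_w$ be an $\mathcal M'$-definable family of subsets of $\mathbb R^D$ with $\dim W_w<D$ for all $w$. There is $b$ such that no $W_w$ contains a $b$-branching set.

*Proof.* Induct on $D$. For $D=1$ the $W_w$ are finite, of size $\le N$ for some $N$ by (F1); take $b=N+1$. Let $D>1$. By (F1) choose $N$ such that each fiber $(W_w)_s\subseteq\mathbb R$, $s\in\mathbb R^{D-1}$, is infinite or has at most $N$ points. The sets $V_w=\{s:(W_w)_s\text{ is infinite}\}=\{s:(W_w)_s\text{ has more than }N\text{ points}\}$ form an $\mathcal M'$-definable family, and $\dim V_w<D-1$, since otherwise $\dim W_w=D$ by (F4). Let $b'$ work for $(V_w)_w$ and put $b=\max(b',N+1)$.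

Suppose $T\subseteq W_w$ is $b$-branching, and let $T'$ be its projection to the first $D-1$ coordinates. The conditions for $i\le D-1$ say that $T'$ is $b$-branching, hence $b'$-branching. The condition for $i=D$ says that each $s\in T'$ has at least $b>N$ points of $T\subseteq W_w$ above it, so $s\in V_w$. Thus $V_w$ contains the $b'$-branching set $T'$, a contradiction. $\square$

## 9. Finite differences computed inside a block: proof of Theorem A

Theorem B will provide an $\mathcal M'$-definable family $F(\tau;\cdot)$ of functions, with $\tau\in\mathbb R^p$ and $p$ fixed, that contains the shears of block $n$ on some box. To apply Lemma 8 we need a definable map from $\mathbb R^p$ to $\mathbb R^D$ with $D>p$ whose image contains a branching set.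

The obvious map is evaluation at $D$ points, sending $\tau_k$ to the vector with entries $\theta_n(y_0+q_{n,k}(x_i))$, $1\le i\le D$. It fails. The differences $q_{n,k}-q_{n,k'}$ with $k\ne k'$ are finitely many nonzero polynomials, with finitely many roots altogether. We do not control the box, and if its $x$-side misses these roots, then $q_{n,k}(x_1)$ alone determines $k$. The first coordinate then determines all the others, and for $D\ge2$ the set of values is not even $2$-branching.

Finite differences fare better because they are triangular in the coefficients. Take $D=2$, $q=a_1x+a_2x^2$ and $x_l=x_0+lh$. Then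
$$\Delta_h^2q(x_0)=q(x_2)-2q(x_1)+q(x_0)=2h^2a_2,\qquad\Delta_h^1q(x_0)=q(x_1)-q(x_0)=ha_1+(2x_0h+h^2)a_2 .$$
The first value determines $a_2$, and for fixed $a_2$ the second takes $n+1$ values as $a_1$ runs over $\{0,\dots,n\}$. So the points $(\Delta_h^2q(x_0),\Delta_h^1q(x_0))$ form an $(n+1)$-branching set, wherever $x_0$ and $h>0$ are.

One problem remains: $\mathcal M'$ is only assumed to expand $\langle\mathbb R,<\rangle$, so we cannot subtract in it, let alone through the charts $\theta_n$. This is what the variable $y$ in $\Gamma$ is for. Solving $y'+q(x')=y+q(x)$ for $y'$ gives $y'=y+q(x)-q(x')$; so the function $F$ itself can add a difference of values of $q$ to a point of the block. Since $\Delta_h^2q(x_0)=(q(x_2)-q(x_1))+(q(x_0)-q(x_1))$, two such moves add $\Delta_h^2q(x_0)$.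

*Proof of Theorem A.* D-minimality of $\mathcal M$ is Proposition 2. Suppose that $\mathcal N=\langle\mathcal M',(S_i)_{i\in I}\rangle\supseteq\mathcal M$ is d-minimal, with $\mathcal M'$ o-minimal and the $S_i$ small. By Lemma 5 and Theorem B,
$$\Gamma=\bigcup_{c\in C}P_c,\qquad P\subseteq\mathbb R^{m+4}\ \ \mathcal M'\text{-definable},\qquad\{P_c:c\in C\}\text{ countable}.$$
Put $p=m+1$ and $D=p+1$. For $\tau=(c,\kappa)\in\mathbb R^{m+1}=\mathbb R^p$ let $F(\tau;\xi,\eta)$ be the unique $\zeta$ with $(\kappa,\xi,\eta,\zeta)\in P_c$, undefined if there is none or more than one. This is $\mathcal M'$-definable. Define $\gamma_{n,k}:U_n^2\to U_n$ by $\gamma_{n,k}(\theta_n(x),\theta_n(y))=\theta_n(y+q_{n,k}(x))$.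

**Step 1: a common box.** We find one box on which all the shears of block $n$ belong to the family $F$. *For each $n\ge1$ there are open intervals $K,J$ with $K\times J\subseteq U_n^2$ and $\tau_k\in\mathbb R^p$ $(0\le k<(n+1)^n)$ with $F(\tau_k;\cdot)=\gamma_{n,k}$ on $K\times J$ for all $k$.*

Let $\kappa=\theta_n(k)$. The sets $U_n$ are disjoint and $\theta_n$ is injective, so the fiber $\Gamma_\kappa$ is exactly the graph of $\gamma_{n,k}$. It is the union of the $\mathcal M'$-definable sets $(P_c)_\kappa$, $c\in C$. Let $E_{c,k}\subseteq U_n^2$ be the projection of $(P_c)_\kappa$ to the first two coordinates. For fixed $n,k$ there are countably many distinct sets $E_{c,k}$, they cover $U_n^2$, and their boundaries are closed with empty interior by (F5). There are finitely many $k$, so by the Baire category theorem there is $(\xi_0,\eta_0)\in U_n^2$ outside $\operatorname{bd}E_{c,k}$ for all $c\in C$ and all $k<(n+1)^n$. For each $k$ choose $c_k\in C$ with $(\xi_0,\eta_0)\in E_{c_k,k}$. The point is not on the boundary, so it is in the interior. Finitely many open sets are involved, so a small box $K\times J$ around $(\xi_0,\eta_0)$, with $K,J$ open intervals and $K\times J\subseteq U_n^2$,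 lies in all $E_{c_k,k}$. Put $\tau_k=(c_k,\theta_n(k))$. Over each point of $K\times J$ there is a point of $(P_{c_k})_{\theta_n(k)}$, and this set is part of the graph of $\gamma_{n,k}$; so $F(\tau_k;\cdot)=\gamma_{n,k}$ on $K\times J$.

**Step 2: an $\mathcal M'$-definable family of sets of dimension less than $D$.** We express the finite differences through $F$ alone, uniformly in all data. For open intervals $K,J$, $\xi,\xi'\in K$ and $\eta\in J$, let $T_\tau(\xi,\xi';\eta)$ be the unique $\eta'\in J$ with $F(\tau;\xi',\eta')=F(\tau;\xi,\eta)$ (both sides defined), if there is exactly one.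

For $1\le j\le D$ we have
$$\Delta_h^jq(x_0)=\sum_{l=0}^j(-1)^{j-l}\binom jl\,q(x_0+lh),$$
with $2^{j-1}$ plus signs and $2^{j-1}$ minus signs, counted with multiplicity. Pair each plus with a minus, once and for all: fix pairs $(l_{j,r},l'_{j,r})$, $1\le r\le2^{j-1}$, with entries in $\{0,\dots,j\}$, such that identically
$$\Delta_h^jq(x_0)=\sum_{r=1}^{2^{j-1}}\bigl(q(x_{l_{j,r}})-q(x_{l'_{j,r}})\bigr),\qquad x_l=x_0+lh.\tag{2}$$
Let $w$ consist of the endpoints of $K$ and $J$, points $\xi_0,\dots,\xi_D\in K$ and a point $\eta_0\in J$. Let $e_{j,w}(\tau)$ be obtained from $\eta_0$ by applying successively $T_\tau(\xi_{l_{j,r}},\xi_{l'_{j,r}};\cdot)$ for $r=1,\dots,2^{j-1}$, and let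
$$W_w=\{(e_{D,w}(\tau),e_{D-1,w}(\tau),\dots,e_{1,w}(\tau)):\tau\in\mathbb R^p,\text{ all defined}\}\subseteq\mathbb R^D.$$
This is an $\mathcal M'$-definable family. $W_w$ is the image of a subset of $\mathbb R^p$ under a definable map, so $\dim W_w\le p<D$ by (F3). Let $b$ be as in Lemma 8 for this family. It depends only on $P$ (and $m$), not on $n$. We may therefore fix
$$n\ge\max(b,D).$$

**Step 3: the differences along $\tau_k$.** We choose $w$ so that all the $e_{j,w}(\tau_k)$ are defined. Take $K,J,\tau_k$ from Step 1 for this $n$. Pick $\theta_n(x_0)\in K$, $\eta_0=\theta_n(y_0)\in J$, and $\rho>0$ with $(y_0-\rho,y_0+\rho)\subseteq\theta_n^{-1}(J)$. Choose $h>0$ so small that $x_l=x_0+lh\in\theta_n^{-1}(K)$ for $0\le l\le D$ and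
$$2^{D-1}\,|q_{n,k}(x_l)-q_{n,k}(x_{l'})|<\rho\qquad\text{for all }0\le l,l'\le D\text{ and all }k<(n+1)^n.$$
This is possible because there are finitely many $k$ and the $q_{n,k}$ are continuous. Put $\xi_l=\theta_n(x_l)$, and let $w$ be the resulting parameter.

On $K\times J$ we have $F(\tau_k;\theta_n(x),\theta_n(y))=\theta_n(y+q_{n,k}(x))$. So, for $\theta_n(x),\theta_n(x')\in K$ and $\theta_n(y)\in J$, the equation defining $T_{\tau_k}(\theta_n(x),\theta_n(x');\theta_n(y))=\theta_n(y')$ reads $y'+q_{n,k}(x')=y+q_{n,k}(x)$, and
$$T_{\tau_k}(\theta_n(x),\theta_n(x');\theta_n(y))=\theta_n\bigl(y+q_{n,k}(x)-q_{n,k}(x')\bigr)\quad\text{whenever this lies in }J.$$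
In computing $e_{j,w}(\tau_k)$ we make at most $2^{D-1}$ moves, each changing $y$ by less than $\rho/2^{D-1}$ in absolute value. So all intermediate values stay in $\theta_n((y_0-\rho,y_0+\rho))\subseteq J$, and by (2)
$$e_{j,w}(\tau_k)=\theta_n\bigl(y_0+\Delta_h^jq_{n,k}(x_0)\bigr)\qquad(1\le j\le D,\ 0\le k<(n+1)^n).$$

**Step 4: a branching set in $W_w$.** Consider those $k$ with $q_{n,k}=\sum_{l=1}^Da_lx^l$, $a\in\{0,\dots,n\}^D$. All these polynomials occur, as $n\ge D$. Write $t(a)\in W_w$ for the corresponding point. Since $\Delta_h^jx^l=0$ for $l<j$ and $\Delta_h^jx^j=j!\,h^j$,
$$\Delta_h^jq(x_0)=j!\,h^j\,a_j+\sum_{j<l\le D}\mu_{j,l}\,a_l$$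
with $\mu_{j,l}$, the value of $\Delta_h^jx^l$ at $x_0$, independent of $a$. The $i$-th coordinate of $t(a)$ is $e_{j,w}$ with $j=D+1-i$. It therefore depends only on $a_D,\dots,a_j$ and, for fixed $a_D,\dots,a_{j+1}$, is injective in $a_j$, because $j!\,h^j\ne0$ and $\theta_n$ is injective. By induction on $i$, the first $i-1$ coordinates of $t(a)$ determine and are determined by $a_D,\dots,a_{j+1}$; given them, the $i$-th coordinate takes $n+1$ values. Hence $\{t(a):a\in\{0,\dots,n\}^D\}\subseteq W_w$ is $(n+1)$-branching, and so $b$-branching, since $n+1>b$. This contradicts Lemma 8. $\square$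

So the answer to the question of Section 2 is negative.

## 10. Consequences of the proof and a characterization

**Corollary 9.** $\mathcal M\not\subseteq\langle\mathcal M',(S_i)_{i\in I}\rangle$ for every o-minimal $\mathcal M'$ and all countable sets $S_i$ such that the closure of every countable definable subset of $\mathbb R$ in $\langle\mathcal M',(S_i)_{i\in I}\rangle$ is countable. In particular $\mathcal M$ is not a reduct of any d-minimal $\langle\mathcal R,P\rangle^\#$ with $\mathcal R$ o-minimal and $P\subseteq\mathbb R$ of dimension $0$.

*Proof.* The hypothesis on $\langle\mathcal M',(S_i)\rangle$ is exactly (†). In the proof of Theorem A, d-minimality of $\mathcal N$ and smallness of the $S_i$ were used only to obtain (†) from Lemma 5. For the second statement, let $\langle\mathcal R,P\rangle^\#$ be d-minimal with $\dim P=0$. As in the proof of Lemma 5, $P$ is a finite union of discrete sets, hence countable. So all subsets of all $P^k$ are countable, hence small, and $\langle\mathcal R,P\rangle^\#$ is a d-minimal structure of the form $\langle\mathcal M',(S_i)_{i\in I}\rangle$ with $\mathcal M'=\mathcal R$ and small $S_i$. Theorem A excludes it. $\square$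

The structure $\mathcal M$ is tame locally. Its language is finite, and by Proposition 2 every definable subset of $\mathbb R$ with empty interior is closed and discrete. Moreover:

**Proposition 10.** Every bounded $\mathcal M$-definable set $X\subseteq\mathbb R^m$ is semialgebraic.

*Proof.* Let $X$ be defined by $\varphi(c,x)$ of rank $r$. Being bounded, $X$ meets finitely many products $B_{n_1}\times\dots\times B_{n_m}$ of blocks; fix one. By Lemma 1 (with $E=\Gamma$), whether a point $x$ of this product lies in $X$ depends only on the rank-$r$ types, in the structures $\mathcal A_n$, of the subtuples of $(c,x)$ in $B_n$. For $n\notin\{n_1,\dots,n_m\}$ the subtuple consists of entries of $c$ only and does not vary. For the other finitely many $n$ there are finitely many types, each given by a formula. So, in this product, $X$ is a finite union of sets that, up to permuting coordinates, are products of $\mathcal A_n$-definable sets. These are semialgebraic. $\square$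

So the obstruction lies purely in uniformity at infinity.

On the positive side, Theorem B holds for *every* o-minimal expansion $\mathcal M'$ of $\langle\mathbb R,<\rangle$, with no group structure assumed. When $\mathcal N$ has definable representatives, the uncountable index sets of thin families can be thinned out, and one gets a characterization.

**Theorem C.** Let $\mathcal N$ be d-minimal such that every $\mathcal N$-definable equivalence relation on an $\mathcal N$-definable set has an $\mathcal N$-definable set of representatives. Let $\mathcal M'\subseteq\mathcal N$ be o-minimal. The following are equivalent: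

1. $\mathcal N$ has the same definable sets as $\langle\mathcal M',(S_i)_{i\in I}\rangle$ for some small sets $S_i$;
2. every $\mathcal N$-definable set is of the form $\bigcup_{c\in C}P_c$ with $P$ $\mathcal M'$-definable and $C$ small and $\mathcal N$-definable.

*Proof.* (1)⇒(2). The structure $\langle\mathcal M',(S_i)_{i\in I}\rangle$ has the same definable sets as $\mathcal N$, so it is d-minimal, and Lemma 5 and Theorem B apply to it. Let $X$ be $\mathcal N$-definable and write $X=\bigcup_{c\in C}P_c$ with $P$ $\mathcal M'$-definable, $C$ $\mathcal N$-definable and $\{P_c:c\in C\}$ countable. The relation $P_c=P_{c'}$ on $C$ is an $\mathcal N$-definable equivalence relation with countably many classes. Let $C_0\subseteq C$ be an $\mathcal N$-definable set of representatives. Then $C_0$ is countable, hence small, and $X=\bigcup_{c\in C_0}P_c$.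

(2)⇒(1). Take as $(S_i)$ all the sets $C$ occurring in (2). They are small and $\mathcal N$-definable, and $\mathcal M'\subseteq\mathcal N$, so $\langle\mathcal M',(S_i)\rangle\subseteq\mathcal N$. Conversely each $\mathcal N$-definable $X=\{x:\exists c\in C\ (c,x)\in P\}$ is definable in $\langle\mathcal M',(S_i)\rangle$. $\square$
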